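# Covering a stable theory so that amalgamation holds over every algebraically closed set

## 1. Conventions on stable theories

Theories may be multi-sorted, and $|T|$ denotes the cardinality of the language of $T$. For a complete stable theory $T'$ we work in a monster model of $(T')^{\mathrm{eq}}$. There $\operatorname{acl}$ and $\operatorname{dcl}$ are algebraic and definable closure, and independence means forking independence. If $T'$ already eliminates imaginaries we may work in a monster model $\mathbb U$ of $T'$ itself. A *base* is a small set $B=\operatorname{acl}(B)$. "Elementary" means partial elementary; a partial elementary map with small domain extends to an automorphism of $\mathbb U$. We write $[m]=\{1,\dots,m\}$.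

Let $(A_i)$ be a family of small sets independent over a base $B$. For a finite set $s$ of indices put
$$\langle s\rangle=\operatorname{acl}\Big(B\cup\bigcup_{i\in s}A_i\Big),\qquad \partial\langle s\rangle=\bigcup_{i\in s}\langle s\setminus i\rangle .$$
So $\langle\emptyset\rangle=B$ and $\partial\langle\{1,2\}\rangle=\langle1\rangle\cup\langle2\rangle$. We abbreviate $\langle\{i\}\rangle,\langle\{i,x\}\rangle$ to $\langle i\rangle,\langle i,x\rangle$, and $s\setminus\{i\}$, $s\cup\{x\}$ to $s\setminus i$, $s\cup x$. For a second family $(A_i')$ we write $\langle s\rangle'$. If $|s|\ge2$ then $\langle s\rangle=\operatorname{acl}(\partial\langle s\rangle)$. A system of maps $f_s$ on the sets $\langle s\rangle$, with $s$ in a downward closed family, is *compatible* if $f_s|\langle t\rangle=f_t$ whenever $t\subseteq s$.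

The textbook facts used are the following.

* Types over a base are stationary. We use this in the form: if $f:X\to X'$ and $g:Y\to Y'$ are elementary bijections that are the identity on $B\subseteq X\cap Y$, with $X,Y$ independent over $B$ and $X',Y'$ independent over $B$, then $f\cup g$ is elementary. (Extend $f$ to an automorphism $F$. Then $F(Y)$ and $Y'$ have the same type over $B$ via $gF^{-1}$, and both are independent from $X'$ over $B$, so they have the same type over $X'$.)
* $\langle s\rangle\cap\langle t\rangle=\langle s\cap t\rangle$. (An element of the left side is independent from itself over $\langle s\cap t\rangle$, hence algebraic over it.) So the union of a compatible system is a well-defined map.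
* For fixed $x$, the sets $\langle i,x\rangle$ ($i\ne x$) are independent over $\langle x\rangle$.
* The image of an algebraically closed set under an elementary map is algebraically closed.
* A finite set invariant under $\mathrm{Aut}(\mathbb U/C)$ is definable over a finite subset of $C$.
* If $C\subseteq X=\operatorname{acl}(C)$, then $\mathrm{Gal}(X/C)$, the group of elementary permutations of $X$ fixing $C$ pointwise, is profinite. A basis of neighborhoods of $g$ is given by the sets $\{g':g'x=gx\}$, with $x$ a finite tuple from $X$.

## 2. Full embedding

**Definition (full embedding).** $T$ is *fully embedded* in $T'$ if the sorts of $T$ are among the sorts of $T'$, and the $\emptyset$-definable relations of $T'$ on products of sorts of $T$ are exactly the $\emptyset$-definable relations of $T$.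

**Example 1.** Let $T$ be the theory of an infinite set $I$ without structure. Let $T'$ have a second sort $K$ and a two-to-one surjection $K\to I$. Every model of $T'$ looks like $I\times\{0,1\}\to I$, so every permutation of $I$ lifts to an automorphism. Hence a $\emptyset$-definable relation of $T'$ on $I^n$ is a union of equality patterns. There are finitely many patterns, so the relation is definable from equality, and $T$ is fully embedded in $T'$. On the other hand, add a two-element sort $K$ and a map $f:I\to K$ with both fibers infinite. The relation $f(x)=f(y)$ is a new $\emptyset$-definable relation on $I$, so this is not a full embedding.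

## 3. Independent functors and amalgamation problems

Let $P(n)$ be the power set of $[n]$ and $P^-(n)=P(n)\setminus\{[n]\}$, both viewed as categories ordered by inclusion. For a base $B$ let $\mathcal C_B$ be the category of small algebraically closed sets containing $B$, with elementary maps fixing $B$ pointwise as morphisms.

**Definition (independent functor).** Let $S\subseteq P(n)$ be closed downwards. A functor $a:S\to\mathcal C_B$, with transition maps $a_{s,t}:a(s)\to a(t)$, is *independent over $B$* if $a(\emptyset)=B$, and for each $t\in S$ the images in $a(t)$ of the sets $a(\{i\})$, $i\in t$, are independent over $B$ and $a(t)$ is the algebraic closure of their union.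

**Definition (amalgamation).** An *independent $n$-amalgamation problem over $B$* is an independent functor $a:P^-(n)\to\mathcal C_B$. A *solution* is an independent functor on $P(n)$ extending $a$. The theory has *$n$-amalgamation over $B$* if every such problem has a solution.

**Example 2.** If $(A_i)_{i\le n}$ is independent over $B$, then $t\mapsto\langle t\rangle$ with inclusions is an independent functor on $P(n)$. Conversely, let $a$ be independent on $P(m)$ and put $A_i=a_{\{i\},[m]}(a(\{i\}))$. Then $a_{s,[m]}(a(s))=\langle s\rangle$, so replacing each $a(s)$ by its image in $a([m])$ identifies $a$ with a functor of this kind. A problem on $P^-(n)$ need not be of this kind, because its transition maps may be twisted against each other; Example 3 shows a twisted problem.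

## 4. Uniqueness and the boundary condition

**Definition ($U_m$ over $B$, $m\ge1$).** If $(A_i)_{i\le m}$ and $(A'_i)_{i\le m}$ are each independent over $B$, and $f_s:\langle s\rangle\to\langle s\rangle'$ ($s\subsetneq[m]$) is a compatible system of elementary bijections with $f_\emptyset=\mathrm{id}_B$, then $\bigcup_sf_s$ is elementary.

For $m\ge2$ we have $\langle[m]\rangle=\operatorname{acl}(\bigcup_{s\subsetneq[m]}\langle s\rangle)$, so $\bigcup_sf_s$ then extends to an elementary bijection $\langle[m]\rangle\to\langle[m]\rangle'$. In terms of functors, by Example 2: if $a,a':P(m)\to\mathcal C_B$ are independent and $m\ge2$, every natural isomorphism $a|P^-(m)\to a'|P^-(m)$ that is the identity at $\emptyset$ extends to $P(m)$.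

**Definition ($B(k)$ over $B$, $k\ge2$).** For all $(A_i)_{i\le k}$ independent over $B$, with $\partial_k=\bigcup_{i<k}\langle[k]\setminus i\rangle$ and $\partial=\partial\langle[k-1]\rangle=\bigcup_{i<k}\langle[k-1]\setminus i\rangle$,
$$\operatorname{dcl}(\partial_k)\cap\langle[k-1]\rangle=\operatorname{dcl}(\partial)\cap\langle[k-1]\rangle .$$

Since $\partial\subseteq\partial_k$, only the inclusion $\subseteq$ has content: the $k$-th object must not help to define, from boundary data, an element of the closure of the first $k-1$.

The smallest cases always hold. $U_1$ is trivial, since the only map is $\mathrm{id}_B$. $U_2$ is stationarity. $B(2)$ says $\langle2\rangle\cap\langle1\rangle=B$, which is true. The next cases can fail.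

## 5. A double cover of the edges of a complete graph

**Example 3 (the triangle theory).** Let $I$ be a countably infinite set, let $[I]^2$ be the set of its two-element subsets, and let $Y=[I]^2\times\mathbb Z/2$. Let $M$ have the sorts $I$ and $Y$, the relation "$i\in e$" between $i\in I$ and $(e,\alpha)\in Y$, the swap $(e,\alpha)\mapsto(e,\alpha+1)$, and the relation $Q$ that holds of three points of $Y$ lying over the three edges of a triangle when their second coordinates add up to $0$. Write $Y_{ab}$ for the fiber over $\{a,b\}$.

$M$ is interpretable in the pure set $I$, so its theory is stable and $\omega$-categorical. Definable subsets of $I$, even with parameters in $Y$, are definable in the pure set $I$ with parameters. So $I$ is strongly minimal. A finite $F\subset I$ has $\operatorname{acl}(F)\cap I=F$, because permutations of $I$ fixing $F$ act on $M$. So distinct points of $I$ are independent.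

*Automorphisms.* A permutation $\pi$ of $I$ acts on $M$ by acting on edges and leaving second coordinates alone. An automorphism fixing $I$ pointwise adds some $\varepsilon_{ab}$ on each $Y_{ab}$, with $\varepsilon_{ab}+\varepsilon_{bc}+\varepsilon_{ac}=0$. Fix $o\in I$ and put $\nu(a)=\varepsilon_{oa}$, $\nu(o)=0$; then $\varepsilon_{ab}=\nu(a)+\nu(b)$. Write $\delta\nu$ for this automorphism; conversely every function $\nu:I\to\mathbb Z/2$ gives one. So every automorphism is some $\delta\nu$ composed with a permutation.

*$\operatorname{acl}(a)=\operatorname{dcl}(a)$ for $a\in I$, in $M^{\mathrm{eq}}$.* Let $e\in\operatorname{acl}(a)$, let $\Gamma=\mathrm{Aut}(M/a)$ and $J=I\setminus\{a\}$. The stabilizer of $e$ has finite index in $\Gamma$, and it contains $\Gamma_F$, the group of automorphisms fixing $F$ and all points of $Y$ over pairs from $F$, for some finite $F\ni a$. The intersection $V$ of its finitely many conjugates is normal and, after enlarging $F$, still contains $\Gamma_F$. So $V\supseteq\Gamma_{hF}$ for all $h\in\Gamma$; choose $h$ with $hF\cap F=\{a\}$, and put $F_1=F\setminus\{a\}$, $F_2=hF\setminus\{a\}$. Normalize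 $\nu(a)=0$. Every such $\nu$ is a sum of one vanishing on $F_1$ and one vanishing on $F_2$, so $V$ contains all $\delta\nu$. Next, let $\pi$ be a permutation of $J$. Take a permutation $\sigma_1$ fixing $F_1$ pointwise and moving $\pi(F_1)\setminus F_1$ off $F_2$; then $\sigma_1\pi(F_1)$ misses $F_2$. Take $\sigma_2$ fixing $F_2$ pointwise with $\sigma_2\sigma_1\pi=\mathrm{id}$ on $F_1$. Now $\sigma_1$, $\sigma_2$ and $\sigma_2\sigma_1\pi$ lie in $V$, so $\pi\in V$. Thus $V=\Gamma$, and $e$ is fixed by $\Gamma$, so $e\in\operatorname{dcl}(a)$.

*$B(3)$ and $U_3$ fail over $B=\operatorname{acl}(\emptyset)$.* Let $a_1,a_2,a_3\in I$ be distinct, $A_i=\{a_i\}$. Take $p\in Y_{a_1a_3}$, $q\in Y_{a_2a_3}$; the unique $r\in Y_{a_1a_2}$ with $Q(p,q,r)$ lies in $\operatorname{dcl}(\langle1,3\rangle\cup\langle2,3\rangle)\cap\langle1,2\rangle$. But $\delta\nu$, with $\nu$ equal to $1$ exactly at $a_1$, fixes $a_1$ and $a_2$, hence $\langle1\rangle\cup\langle2\rangle$ pointwise, and swaps $Y_{a_1a_2}$. So $r\notin\operatorname{dcl}(\langle1\rangle\cup\langle2\rangle)$. Likewise, using this automorphism on $\langle1,2\rangle$ and the identity on $\langle1,3\rangle$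 and $\langle2,3\rangle$ gives a compatible system that does not respect $Q$.

*$4$-amalgamation fails over $B$.* Take $a_1,\dots,a_4$ distinct and $a(t)=\langle t\rangle$ with inclusions, except that the map $\langle2,3\rangle\to\langle1,2,3\rangle$ is $g$, the restriction of $\delta\nu$ with $\nu$ equal to $1$ exactly at $a_2$. Since $g$ fixes $\langle2\rangle\cup\langle3\rangle$ pointwise, this is an independent functor. Let $p_{ij}=(\{a_i,a_j\},0)$, and suppose there is a solution with maps $g_t:a(t)\to a([4])$. The elements $g_{\{i,j\}}(p_{ij})$ lie over the six edges of a tetrahedron. On each of the three triangles other than $\{1,2,3\}$ the sum of their coordinates is $0$. On $\{1,2,3\}$ they are the image under $g_{[3]}$ of $p_{12},p_{13}$ and the swap of $p_{23}$, so the sum is $1$. But each edge lies in two triangles, so the four sums add up to $0$, a contradiction.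

*A repair.* Adjoin a sort $K=I\times\mathbb Z/2$ with its projection to $I$ and the map sending $(a,\alpha),(b,\beta)$ with $a\ne b$ to $(\{a,b\},\alpha+\beta)$. The automorphism of $M$ composed of $\delta\nu$ followed by $\pi$ extends to $K$ by $(a,\alpha)\mapsto(\pi a,\alpha+\nu(a))$. So a relation on $M$ that is $\emptyset$-definable in the larger structure is $\mathrm{Aut}(M)$-invariant, hence $\emptyset$-definable in $M$ by $\omega$-categoricity: the theory of $M$ is fully embedded. Now $\operatorname{acl}(a)$ contains the fiber of $K$ over $a$, and the points of $Y_{ab}$ become definable from $\operatorname{acl}(a)\cup\operatorname{acl}(b)$. The proof below makes this repair in general.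

## 6. Does every stable theory embed fully in one with all higher amalgamation?

The following question is from David M. Evans, Jonathan Kirby and Tim Zander, "Higher amalgamation properties in stable theories", arXiv:1805.03127 (2018). *Suppose $T$ is a complete stable theory. Is there a complete stable theory $T^{**}$ in which $T$ is fully embedded and which has $n$-amalgamation over all algebraically closed sets, for all $n$?*

The background is this. For every complete stable $T$ there is a complete stable $T^*$ in which $T$ is fully embedded, which has $n$-amalgamation over $\operatorname{acl}(\emptyset)$ for all $n$, and which is an algebraic cover of $T$, obtained by adjoining certain finite covers of $T$ as new sorts. In general such a $T^*$ need not have $n$-amalgamation over all algebraically closed sets. The answer to the question is yes.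

**Theorem A.** Let $T$ be a complete stable theory. There is a complete stable theory $T^{**}$ in which $T$ is fully embedded and which has $n$-amalgamation over every (small) algebraically closed set, for all $n\ge1$.

**Theorem B.**

1. $T^{**}$ can be chosen so that every element of every model is algebraic over the elements of that model in the sorts of $T$, $|T^{**}|=|T|+\aleph_0$, and for every $\lambda\ge|T|+\aleph_0$, $T^{**}$ is $\lambda$-stable iff $T$ is. Over every algebraically closed $B$: every independent functor on a downward closed $S\ni\emptyset$, $S\subseteq P(n)$, extends to an independent functor on $P(n)$, and solutions of $n$-amalgamation problems, $n\ge2$, are unique up to isomorphism over the problem. (For $n=1$ the problem is $B$ alone, and every algebraically closed set containing $B$ is a solution.)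
2. For any complete stable theory and any $m\ge1$ the following are equivalent: (i) $n$-amalgamation over all algebraically closed sets for all $n\le m+1$; (ii) $U_n$ over all algebraically closed sets for all $n\le m$; (iii) $B(k)$ over all algebraically closed sets for $2\le k\le m$.

*Naming the base.* The first thing to try is to reduce to the background fact: given $B$, add constants for $B$, so that $B$ becomes part of $\operatorname{acl}(\emptyset)$, and apply the fact to the theory $T_B$ so obtained. This stops at once. What is fully embedded in the result is $T_B$ and not $T$: naming a single point $o$ of a pure set makes $\{o\}$ a new $\emptyset$-definable set. So whatever we adjoin to repair a failure over $B$ must be defined without parameters, as a family indexed by finite tuples $b$, of which the one taken from $B$ is only one member.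

*Plan.* We first show that $B(k)$ for all $k$ implies amalgamation. Then we look at the least $k$ for which $B(k)$ fails and find there, as in Example 3, a torsor for a finite abelian group together with a cocycle. We spread these out over definable sets, adjoin a sort that trivializes the cocycle, prove that this adds no structure to the old sorts, and repeat $\omega$ times.

## 7. From $B(k)$ to uniqueness to amalgamation, and the cases $n\le3$

In Sections 7–9, $\mathbb U$ is a monster model of a complete stable theory eliminating imaginaries.

**Small $n$ by hand.** For $n=1$ put $a(\{1\})=B$. For $n=2$ move $a(\{2\})$ by an elementary map over $B$ so that it becomes independent from $a(\{1\})$. For $n=3$, keep $a(\{1,2\})$, place a copy of $a(\{3\})$ independently from it, and place $a(\{1,3\})$ and $a(\{2,3\})$: each only has to extend maps already given on two independent vertices, and stationarity says that the union of two such maps is elementary. So $3$-amalgamation always holds. For $n=4$ we would also have to place $a(\{1,2,4\})$ with its maps already given on three edges, and that is $U_3$, which Example 3 violates. The general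 statement is the following.

**Lemma 2.** If $U_j$ holds over $B$ for all $j\le n-1$, then $n$-amalgamation holds over $B$.

*Proof.* The case $n=1$ is done. Let $n\ge2$ and let $a:P^-(n)\to\mathcal C_B$ be independent. For $s\subseteq[n-1]$ put $f_s=a_{s,[n-1]}$. Choose an elementary map $f_{\{n\}}$ of $a(\{n\})$ over $B$ whose image is independent from $a([n-1])$ over $B$. Put $A_i=f_{\{i\}}(a(\{i\}))$. These sets are independent over $B$, and $f_s(a(s))=\langle s\rangle$ for $s\subseteq[n-1]$.

By induction on $|s|$ we define elementary bijections $f_s:a(s)\to\langle s\rangle$ for $n\in s\subsetneq[n]$, $|s|\ge2$, with $f_sa_{t,s}=f_t$ for all $t\subseteq s$. The maps $f_t$, $t\subsetneq s$, form a natural isomorphism between the restrictions to $P^-(s)$ of the independent functors $a|P(s)$ and $t\mapsto\langle t\rangle$, and it is the identity at $\emptyset$. Since $2\le|s|\le n-1$, $U_{|s|}$ in its functor form gives $f_s$. Setting $a([n])=\langle[n]\rangle$ and $a_{s,[n]}=f_s$ gives a solution. $\square$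

**Lemma 1.** If $B(j)$ holds over all bases for $2\le j\le k$, then $U_j$ holds over all bases for $j\le k$.

*Proof.* We induct on $k$; for $k\le2$ there is nothing to show. Let $k\ge3$ and let $(f_s)_{s\subsetneq[k]}$ be as in $U_k$.

**Step 1: normalize, so that only the maps involving $k$ can be nontrivial.** By stationarity $f_{[k-1]}\cup f_{\{k\}}$ is elementary. Compose all $f_s$ with the inverse of an automorphism extending it. Then $f_s=\mathrm{id}$ for $s\subseteq[k-1]$ and for $s=\{k\}$, so $\langle i\rangle'=\langle i\rangle$ for all $i$ and $\langle s\rangle'=\langle s\rangle$ for all $s$.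

**Step 2: glue the maps involving $k$, by working over $\langle k\rangle$.** Over the base $\langle k\rangle$ the sets $\langle i,k\rangle$, $i<k$, are independent, and $(f_{s\cup k})_{s\subsetneq[k-1]}$ is a compatible system that is the identity on the base. By $U_{k-1}$ over $\langle k\rangle$, its union is elementary; extend it to $F\in\mathrm{Aut}(\mathbb U)$. For $s\subsetneq[k-1]$, $f_{s\cup k}$ extends $f_s=\mathrm{id}$, so $F$ fixes $\partial$ pointwise. Hence $F$ preserves $X=\langle[k-1]\rangle=\operatorname{acl}(\partial)$. What is missing is that $F$ need not be the identity on $X$.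

**Step 3: every element of $\mathrm{Gal}(X/\partial)$ is compatible with the identity on $\partial_k$.** Let $G=\mathrm{Gal}(X/\partial)$, and let $H\le G$ consist of the $g$ for which $g\cup\mathrm{id}_{\partial_k}$ is elementary. (This is a map, since $X\cap\langle[k]\setminus i\rangle=\langle[k-1]\setminus i\rangle\subseteq\partial$.) Elementarity is tested on finite tuples, so $H$ is closed. Also, $H$ is the group of restrictions to $X$ of elements of $\mathrm{Aut}(\mathbb U/\partial_k)$. Suppose $g\in G\setminus H$. As $H$ is closed, there is a finite tuple $x$ from $X$ with $gx\notin Hx$. The set $Hx$ is finite, because $x$ is algebraic over $\partial$, and it is invariant under $\mathrm{Aut}(\mathbb U/\partial_k)$. So its code $e$ lies in $X\cap\operatorname{dcl}(\partial_k)$, and by $B(k)$ in $\operatorname{dcl}(\partial)$. Hence $g$ fixes $e$, so $g$ maps $Hx$ to itself and $gx\in Hx$, a contradiction. So $H=G$.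

**Step 4: correct $F$.** As $F|X\in G=H$, there is an automorphism $F'$ fixing $\partial_k$ pointwise with $F'|X=F|X$. Then $FF'^{-1}$ agrees with $F$ on $\partial_k$ and is the identity on $X$. For $k\in s\subsetneq[k]$ we have $\langle s\rangle\subseteq\partial_k$, where $F$ extends $f_s$; for $s\subseteq[k-1]$ we have $f_s=\mathrm{id}$. So $FF'^{-1}$ extends $\bigcup f_s$. $\square$

The next lemma says that below the first failure, systems given only on small sets glue, for any number of objects.

**Lemma 3.** Let $k\ge3$ and suppose $U_j$ holds over all bases for $j\le k-1$. Let $(A_i)_{i\le n}$, $(A'_i)_{i\le n}$ be independent over $B$, and let $f_s:\langle s\rangle\to\langle s\rangle'$ ($s\subseteq[n]$, $|s|\le k-2$) be compatible elementary bijections with $f_\emptyset=\mathrm{id}_B$. Then $\bigcup f_s$ is elementary.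

*Proof.* Induct on $n$, for all bases simultaneously. For $n\le k-2$ the map $f_{[n]}$ is given and there is nothing to do; $n=k-1$ is $U_{k-1}$. Let $n\ge k$. For $s\subseteq[n-1]$ with $|s|=k-2$, all $f_t$ with $t\subsetneq s\cup n$ are given; by $U_{k-1}$ choose an elementary bijection $f_{s\cup n}:\langle s\cup n\rangle\to\langle s\cup n\rangle'$ extending them. Applying an automorphism, we may assume $f_{\{n\}}=\mathrm{id}$. Over the base $\langle n\rangle$, the system $(f_{s\cup n})_{s\subseteq[n-1],|s|\le k-2}$ satisfies the hypotheses with the $n-1$ objects $\langle i,n\rangle$. By induction its union is elementary. It extends every $f_s$: if $n\in s$, then $f_s$ belongs to it, and if $n\notin s$, then $f_{s\cup n}$ extends $f_s$. $\square$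

## 8. The first failure of $B(k)$: a torsor with alternating signs

Assume that $k\ge3$ is least such that $B(k)$ fails over some base, and fix such a base $B$. By Lemma 1, $U_j$ holds over all bases for $j\le k-1$, so Lemma 3 applies. Fix $c\in\langle[k-1]\rangle\cap\operatorname{dcl}(\partial_k)$ with $c\notin\operatorname{dcl}(\partial)$.

**Step 1: make the objects finite tuples.** Finitely many elements of the $A_i$ witness $c\in\langle[k-1]\rangle\cap\operatorname{dcl}(\partial_k)$, and shrinking the $A_i$ shrinks $\partial$. So we may replace the $A_i$ by finite tuples $a_i$.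

**Step 2: make them the start of a Morley sequence.** This gives us as many interchangeable objects as we like. Let $(\bar a^i)_{i\ge1}$, $\bar a^i=(a^i_1,\dots,a^i_k)$, be a Morley sequence over $B$ of $\mathrm{tp}(a_1\dots a_k/B)$. By stationarity $(a^1_1,\dots,a^k_k)\equiv_B(a_1,\dots,a_k)$, so after moving the sequence by an automorphism over $B$ we may assume $a_i=a^i_i$. Replace each $a_i$ by $\bar a^i$. Clearly $c$ stays in $\langle[k-1]\rangle\cap\operatorname{dcl}(\partial_k)$. We must check that $c\notin\operatorname{dcl}(\partial)$ for the enlarged sets. We enlarge the sets with indices $1,\dots,k-1$ one at a time; the index $k$ does not occur in $\partial$.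

Consider one enlargement, say at the index $1$ (the others are the same after renumbering): $A_1\subseteq A_1'$, with $A_1',A_2,\dots,A_{k-1}$ independent over $B$. Let $X,\partial$ and $X',\partial'$ be $\langle[k-1]\rangle$ and its boundary before and after. I claim that every $g\in\mathrm{Gal}(X/\partial)$ extends to an element of $\mathrm{Gal}(X'/\partial')$. Over $B_1=\operatorname{acl}(BA_1)$ the $k-1$ sets $\operatorname{acl}(BA_1')$ and $\operatorname{acl}(BA_1A_i)$, $2\le i\le k-1$, are independent. The closure over $B_1$ belonging to the index set $\{2,\dots,k-1\}$ is $X$. Put $f_{\{2,\dots,k-1\}}=g$ and $f_s=\mathrm{id}$ for all other proper subsets $s$ of $[k-1]$. This is compatible: for $t\subsetneq\{2,\dots,k-1\}$ the set $\operatorname{acl}(BA_1A_j:j\in t)$ is contained in $\partial$, so $g$ fixes it pointwise. By $U_{k-1}$ over $B_1$ the union is elementary. It fixes all faces of $\partial'$ containing the index $1$; the remaining face $\operatorname{acl}(BA_2\dots A_{k-1})$ lies in $\partial$ and is fixed by $g$. So an automorphism extending the union fixes $\partial'$ pointwise, preserves $X'=\operatorname{acl}(\partial')$,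 and extends $g$.

Start with $g\in\mathrm{Gal}(X/\partial)$, $gc\ne c$, which exists as $c\in X\setminus\operatorname{dcl}(\partial)$. Extending it through the indices $1,\dots,k-1$ gives a Galois element for the fully enlarged sets that still moves $c$. So $c\notin\operatorname{dcl}(\partial)$ still.

From now on $(a_i)_{i\ge1}$ is a Morley sequence of finite tuples over $B$, $\langle s\rangle=\operatorname{acl}(Ba_i:i\in s)$ for finite $s\subset\mathbb N_{\ge1}$, and
$$c\in\langle[k-1]\rangle\cap\operatorname{dcl}(\partial_k)\setminus\operatorname{dcl}(\partial\langle[k-1]\rangle).$$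
The $a_i$ are distinct, since otherwise they would lie in $B$, and so would $c$.

**Step 3: coherent identifications of the sets $\langle s\rangle$.** These let us compare different faces. For finite $s\subset\mathbb N_{\ge1}$ with $|s|=m$ and $t\subseteq[m]$, let $s(t)$ be the image of $t$ under the increasing enumeration $[m]\to s$. We construct elementary bijections $\sigma_s:\langle[m]\rangle\to\langle s\rangle$ over $B$, for $|s|=m\le k-1$, with $a_i\mapsto a_{s(i)}$, $\sigma_{[m]}=\mathrm{id}$ and
$$\sigma_s\circ\sigma_t=\sigma_{s(t)}\quad\text{on }\langle[|t|]\rangle,\qquad t\subseteq[m].\tag{1}$$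
Induct on $m$. For $m=0$ take $\mathrm{id}_B$, and for $m=1$ use $a_1\equiv_Ba_j$. Let $m\ge2$. The maps $\sigma_{s(t)}\sigma_t^{-1}:\langle t\rangle\to\langle s(t)\rangle$, $t\subsetneq[m]$, are compatible: if $t'\subseteq t$, write $t'=t(r)$; then $\sigma_t\sigma_r=\sigma_{t'}$ gives $\sigma_t^{-1}|\langle t'\rangle=\sigma_r\sigma_{t'}^{-1}$, and $\sigma_{s(t)}\sigma_r=\sigma_{s(t)(r)}=\sigma_{s(t')}$. By $U_m$ their union extends to an elementary bijection $\sigma_s:\langle[m]\rangle\to\langle s\rangle$; if $s=[m]$ all maps are identities and we take the identity. Now $\sigma_s|\langle t\rangle=\sigma_{s(t)}\sigma_t^{-1}$ is (1).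

The same computation shows: for an increasing bijection $\rho:r\to r'$ of finite sets, the maps $\sigma_{\rho(t)}\sigma_t^{-1}:\langle t\rangle\to\langle\rho(t)\rangle$, $t\subseteq r$, $|t|\le k-1$, are compatible.

**Step 4: the groups $G_s$ and $E_r$.** For $|s|=k-1$ let $G_s=\mathrm{Gal}(\langle s\rangle/\partial\langle s\rangle)$. For $|r|=k$ let $E_r\le\prod_{s\subset r,|s|=k-1}G_s$ be the group of those $(g_s)$ for which $\bigcup g_s$ is elementary. (It is a map, as distinct $\langle s\rangle,\langle s'\rangle$ meet inside their boundaries.) The group $E_r$ measures how the faces of a $k$-point simplex are tied together.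

**Step 5: any $k-1$ coordinates of $E_r$ are free.** *For $s_0\subset r$, $|s_0|=k-1$, the projection $E_r\to\prod_{s\ne s_0}G_s$ is onto.* Let $r=s_0\cup x$ and let $g_{r\setminus i}$, $i\in s_0$, be given. Over $\langle x\rangle$, with the $k-1$ objects $\langle i,x\rangle$, $i\in s_0$, put $f_{s_0\setminus i}=g_{r\setminus i}$ on $\langle r\setminus i\rangle$, and $f_t=\mathrm{id}$ on $\langle t\cup x\rangle$ for $|t|\le k-3$. This is compatible, as $g_{r\setminus i}$ fixes $\partial\langle r\setminus i\rangle$. By $U_{k-1}$ over $\langle x\rangle$ the union extends to an automorphism $F$. It fixes $\langle s_0\setminus i\rangle\subseteq\partial\langle r\setminus i\rangle$ pointwise for all $i\in s_0$, so $F|\langle s_0\rangle\in G_{s_0}$, and $F$ gives an element of $E_r$ with the prescribed coordinates.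

**Step 6: the subgroups $N_s$.** These are the Galois elements that can occur alone. Put $N_{s_0}=\{g\in G_{s_0}:(g\text{ at }s_0,\ 1\text{ elsewhere})\in E_r\}$, a closed subgroup, where $r=s_0\cup x$. We need four properties.

* $N_{s_0}$ is normal in $G_{s_0}$. Let $g\in N_{s_0}$, $h\in G_{s_0}$. By Step 5, applied to some $s_1\ne s_0$, there is $e\in E_r$ with $s_0$-coordinate $h$. Conjugating $(g,1,\dots,1)$ by $e$ gives $(hgh^{-1},1,\dots,1)\in E_r$.
* $N_{s_0}$ does not depend on $x$. For $x,x'\notin s_0$, by stationarity there is an automorphism fixing $\langle s_0\rangle$ pointwise and taking $a_x$ to $a_{x'}$; it takes $\langle(s_0\setminus i)\cup x\rangle$ to $\langle(s_0\setminus i)\cup x'\rangle$.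
* If $\theta:\langle s\rangle\to\langle s'\rangle$ is an elementary bijection over $B$ taking $\{a_i:i\in s\}$ to $\{a_i:i\in s'\}$, then conjugation by $\theta$ takes $(G_s,N_s)$ to $(G_{s'},N_{s'})$. For $x\notin s$, $x'\notin s'$, by stationarity $\theta$ extends to an automorphism taking $a_x$ to $a_{x'}$, and this maps all sets in the definitions accordingly.
* $N_{[k-1]}$ fixes $c$. By definition, with $r=[k]$, $N_{[k-1]}=\{g:g\cup\mathrm{id}_{\partial_k}\text{ elementary}\}$, and $c\in\operatorname{dcl}(\partial_k)$.

**Step 7: the quotients are abelian.** *$\mathbb A_s:=G_s/N_s$ is abelian.* As $k\ge3$, we can choose distinct $s=s_0,s_1,s_2\subset r$ of size $k-1$. For $g,g'\in G_{s_0}$, Step 5 gives an element of $E_r$ that is $(g,g_1)$ at $(s_0,s_1)$ and trivial elsewhere, and one that is $(g',g_2')$ at $(s_0,s_2)$ and trivial elsewhere. Their commutator is $[g,g']$ at $s_0$ and trivial elsewhere. So $[g,g']\in N_{s_0}$.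

**Step 8: $E_r$ is given by one linear equation.** Identify each $\mathbb A_s$ with $\mathbb A:=\mathbb A_{[k-1]}$ via conjugation by $\sigma_s$, and write $\mathbb A$ additively. Let $\mathbb E_r\le\mathbb A^k$ be the image of $E_r$, the $i$-th coordinate being that of $r$ minus its $i$-th element. As $\prod N_s\le E_r$, $E_r$ is the full preimage of $\mathbb E_r$. By Step 5 and the definition of $N$, $\mathbb E_r$ projects isomorphically onto any $k-1$ coordinates: an element of $\mathbb E_r$ supported at one coordinate comes from some $(g,1,\dots,1)\in E_r$, so $g\in N$. Hence $\mathbb E_r$ is the graph of a homomorphism from the first $k-1$ coordinates to the last, that is,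
$$\mathbb E_r=\Big\{\alpha:\sum_{i=1}^k\tau_i(\alpha_i)=0\Big\},\qquad\tau_k=1,$$
with endomorphisms $\tau_i$ of $\mathbb A$. They are bijective. If $\tau_i(\alpha_i)=0$, then $\alpha_i$ at the coordinate $i$ and $0$ elsewhere lies in $\mathbb E_r$, so $\alpha_i=0$. For surjectivity ($i<k$), given $\alpha_k$ there is an element of $\mathbb E_r$ that is $\alpha_k$ at $k$ and $0$ at all coordinates other than $i,k$, and then $\tau_i(\alpha_i)=-\alpha_k$.

**Step 9: the coefficients $\tau_i$ do not depend on $r$.** Let $\rho:r\to r'$ be the increasing bijection. By Step 3 and Lemma 3 there is $g\in\mathrm{Aut}(\mathbb U)$ extending $\sigma_{\rho(t)}\sigma_t^{-1}$ for $t\subset r$, $|t|\le k-2$. For $|s|=k-1$, $s\subset r$, the maps $g|\langle s\rangle$ and $\sigma_{\rho(s)}\sigma_s^{-1}$ agree on $\partial\langle s\rangle$. So $g|\langle s\rangle=\sigma_{\rho(s)}\sigma_s^{-1}q$ with $q\in G_s$, and conjugation by $q$ is trivial on the abelian group $\mathbb A_s$. So conjugation by $g$ takes $E_r$ to $E_{r'}$ and induces the chosen identifications. Hence $\mathbb E_r=\mathbb E_{r'}$.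

**Step 10: the signs alternate.** *$\tau_i=(-1)^{k-i}$.* We compare the relations on all the $k$-point faces of $[k+1]$. Let $s_{ij}=[k+1]\setminus\{i,j\}$. For $i<j\le k$ let $g_{ij}\in G_{s_{ij}}$ be arbitrary. Over $\langle k+1\rangle$, with the objects $\langle i,k+1\rangle$, $i\le k$, put $f_t=\mathrm{id}$ on $\langle t\cup\{k+1\}\rangle$ for $|t|\le k-3$, and $f_{[k]\setminus\{i,j\}}=g_{ij}$. This is compatible. By Lemma 3 over $\langle k+1\rangle$ the union extends to $F\in\mathrm{Aut}(\mathbb U)$. I claim that $F$ fixes $\langle t\rangle$ pointwise for all $t\subseteq[k+1]$, $|t|\le k-2$. If $k+1\in t$ this is clear. Otherwise $\langle t\rangle\subseteq\langle t\cup\{k+1\}\rangle$, where $F$ is the identity or some $g_{ij}$, and $g_{ij}$ fixes $\partial\langle s_{ij}\rangle\supseteq\langle t\rangle$ in the second case. So $F|\langle s\rangle\in G_s$ for all $s\subset[k+1]$ with $|s|=k-1$. Let $\alpha_{ij}=\alpha_{ji}\in\mathbb A$ be its class for $s=s_{ij}$. The $\alpha_{ij}$ with $i<j\le k$ are arbitrary.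

In $r=[k+1]\setminus i$ the element $j$ is the $j$-th if $j<i$ and the $(j-1)$-st if $j>i$. So the relations for $r=[k+1]\setminus i$ ($i\le k$) and for $r=[k]$ are
$$\sum_{j<i}\tau_j\alpha_{ij}+\sum_{i<j\le k}\tau_{j-1}\alpha_{ij}+\alpha_{i,k+1}=0,\qquad\sum_{i\le k}\tau_i\alpha_{i,k+1}=0 .$$
Substitute the first into the second. Since the $\alpha_{ij}$ ($i<j\le k$) are arbitrary, the coefficient of each must vanish: $\tau_i\tau_{j-1}+\tau_j\tau_i=0$. Take $i=1$: if $\tau_j=\pm1$, then $\tau_{j-1}=-\tau_j$ for $2\le j\le k$, as $\tau_1$ is invertible. Since $\tau_k=1$, the claim follows by descending induction. Therefore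
$$\mathbb E_r=\Big\{\alpha\in\mathbb A^k:\sum_i(-1)^i\alpha_i=0\Big\}.\tag{2}$$

**Step 11: the torsor and the function $\Theta$.** Here we pass from Galois groups to finite definable objects. Let $O$ be the $G_{[k-1]}$-orbit of $c$. It is finite with $|O|>1$, and it is a single $\mathrm{Aut}(\mathbb U/\partial\langle[k-1]\rangle)$-orbit. As $N_{[k-1]}$ is normal and fixes $c$, it fixes every $gc$. So the abelian group $\mathbb A$ acts transitively on $O$. Let $A$ be the quotient of $\mathbb A$ by the stabilizer of $c$: a finite nontrivial abelian group acting regularly on $O$. The action of each $\alpha\in A$ commutes with $G_{[k-1]}$, so $O$ and this action are definable over finitely many elements of $\partial\langle[k-1]\rangle$. For $|s|=k-1$ let $O_s=\sigma_s(O)$ with the transported $A$-action. An element $g\in G_s$ acts on $O_s$ as its class: $g\sigma_sx=\sigma_s(\sigma_s^{-1}g\sigma_s)x$.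

Let $\Pi=\prod_{i=1}^kO_{[k]\setminus i}$, an $A^k$-torsor, and $\mathrm{Sk}=\bigcup_{t\subset[k],|t|=k-2}\langle t\rangle$. An automorphism fixing $\mathrm{Sk}$ pointwise restricts to an element of $E_{[k]}$, so by (2) it acts on $\Pi$ as some $\alpha\in A^k$ with $\sum(-1)^i\alpha_i=0$. Fix $x^0\in\Pi$. The map
$$\Theta:\Pi\to A,\qquad\Theta(x^0+\alpha)=\sum_i(-1)^i\alpha_i,$$
is $\mathrm{Aut}(\mathbb U/\mathrm{Sk})$-invariant. A map into the finite set $A$ is given by the finite sets $\Theta^{-1}(\alpha)$, so $\Theta$ is definable over finitely many elements of $\mathrm{Sk}$.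

In Example 3 we have $k=3$, $O=Y_{a_1a_2}$, $A=\mathbb Z/2$, and $\Theta$ can be taken to be the sum of the three coordinates over a triangle.

## 9. Configurations, cones and tiers

We keep the assumptions of Section 8. To speak about $O$ and $\Theta$ in a first-order way we need finite tuples in the faces that define them.

**Step 1: choose tuples $u_s$ in the faces.** Choose finite tuples $u_{[m]}$ in $\langle[m]\rangle$ successively for $m=k-2,\dots,1$, and put $u_s=\sigma_s(u_{[|s|]})$, such that:

* $O$ and its $A$-action are definable over $B$ and the $u_t$, $t\subset[k-1]$, $|t|=k-2$; and $\Theta$ over $B$ and the $u_t$, $t\subset[k]$, $|t|=k-2$. (Each parameter needed lies in some $\langle t\rangle$ with $|t|=k-2$; put its image under $\sigma_t^{-1}$ into $u_{[k-2]}$.)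
* For $1\le m<k-2$, the type $\mathrm{tp}(u_{[m+1]}/\partial\langle[m+1]\rangle)$, which is algebraic and hence isolated, is isolated by a formula over $B$ and the $u_t$, $|t|=m$, $t\subset[m+1]$. (Same device, putting parameters into $u_{[m]}$.)
* $u_{[1]}$ contains $a_1$.

By (1), $\sigma_s(u_t)=u_{s(t)}$. Transporting the second item by $\sigma_s$: for $2\le|s|\le k-2$,
$$\mathrm{tp}(u_s/B\cup\{u_t:\emptyset\ne t\subsetneq s\})\vdash\mathrm{tp}(u_s/\partial\langle s\rangle).\tag{3}$$

**Definition (configurations).** An *$m$-configuration* is $w=(w_t)_{t\subseteq[m],1\le|t|\le k-2}$ with $w_t$ in the product of sorts of $u_{[|t|]}$. For $t\subseteq[m]$ the *face* $w|_t$ is the $|t|$-configuration $(w|_t)_r=w_{t(r)}$. Put $\partial_iw=w|_{[m]\setminus i}$; then $\partial_i\partial_j=\partial_{j-1}\partial_i$ for $i<j$. For finite $r\subset\mathbb N_{\ge1}$, $u|_r$ is the $|r|$-configuration $(u|_r)_t=u_{r(t)}$. The configuration $w$ is *good* if the $w_{\{i\}}$, $i\le m$, are independent over $B$ and $w|_t\equiv_Bu|_{[|t|]}$ for all $t\subseteq[m]$ with $1\le|t|\le k-2$.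

For $k=3$ an $m$-configuration is just an $m$-tuple of vertices. In Example 3 we may take $u_{[1]}=a_1$; then an $m$-configuration is an element of $I^m$, and it is good when its entries are distinct.

Each $u|_r$ is good, since $\sigma_{r(t)}$ takes $u|_{[|t|]}$ to $u|_{r(t)}=(u|_r)|_t$. Faces of good configurations are good. For good $w$ put $\langle t\rangle_w=\operatorname{acl}(Bw_{\{i\}}:i\in t)$; note that $\operatorname{acl}(Bu_{\{i\}})=\langle i\rangle$.

**Lemma 4.** All good $m$-configurations have the same type over $B$. So they are exactly the realizations of a complete type over $B$.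

*Proof.* Given a good $w$, we build compatible elementary bijections $f_t:\langle t\rangle\to\langle t\rangle_w$ with $f_t(u_t)=w_t$ ($t\subseteq[m]$, $1\le|t|\le k-2$) and $f_\emptyset=\mathrm{id}_B$, by induction on $|t|$. The case $|t|=1$ is clear, as $w_{\{i\}}\equiv_Bu_{[1]}\equiv_Bu_{\{i\}}$. For $|t|\ge2$, $\bigcup_{t'\subsetneq t}f_{t'}$ is elementary by $U_{|t|}$; let $f'$ be an automorphism extending it. As $w|_t\equiv_Bu|_{[|t|]}\equiv_Bu|_t$, and $f'$ takes $u_{t'}$ to $w_{t'}$ for $\emptyset\ne t'\subsetneq t$, the elements $w_t$ and $f'(u_t)$ have the same type over $B\cup\{w_{t'}:\emptyset\ne t'\subsetneq t\}$. By (3), transported by $f'$, they have the same type over $f'(\partial\langle t\rangle)$. Compose $f'$ with an automorphism fixing $f'(\partial\langle t\rangle)$ pointwise and taking $f'(u_t)$ to $w_t$, and restrict to $\langle t\rangle$; this is $f_t$. By Lemma 3, $\bigcup f_t$ is elementary, so $w\equiv_Bu|_{[m]}$. The second statement follows because goodness is $\mathrm{Aut}(\mathbb U/B)$-invariant. $\square$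

**Definition (cone).** A set $F$ of configurations is *face-closed* if it contains all faces of its members (in particular the empty configuration $\emptyset$). A *cone* over $F$ is a map $\Lambda$ sending $m$-configurations in $F$ to $(m+1)$-configurations, with $\partial_{m+1}\Lambda w=w$ and $\partial_i\Lambda w=\Lambda\partial_iw$ for $i\le m$.

For $k=3$, a cone appends one fixed new vertex: $\Lambda(w_1,\dots,w_m)=(w_1,\dots,w_m,o)$.

*Description of cones.* Given a function $\varepsilon$ assigning to each $m$-configuration $w\in F$ with $m\le k-3$ an element of the product of sorts of $u_{[m+1]}$, put, for $t\subseteq[m]$ and index sets of sizes between $1$ and $k-2$,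
$$(\Lambda w)_t=w_t,\qquad(\Lambda w)_{t\cup\{m+1\}}=\varepsilon(w|_t).$$
Then $(\Lambda w)|_{t\cup\{m+1\}}=\Lambda(w|_t)$. Indeed, with $p=|t|$: an entry of the left side at $r\subseteq[p]$ is $w_{t(r)}=(w|_t)_r$, and at $r\cup\{p+1\}$ it is $\varepsilon(w|_{t(r)})=\varepsilon((w|_t)|_r)$. So $\Lambda$ is a cone. Conversely, iterating the defining property of a cone gives $(\Lambda w)|_{t\cup\{m+1\}}=\Lambda(w|_t)$, so every cone arises in this way, with $\varepsilon(w)$ the top entry of $\Lambda w$.

**Lemma 5.** Every finite face-closed set $F$ of good configurations has a cone consisting of good configurations.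

*Proof.* Let $*\models\mathrm{tp}(u_{[1]}/B)$ be independent over $B$ from all entries of members of $F$. We define $\varepsilon(w)$ for $m$-configurations $w\in F$, $m\le k-3$, by induction on $m$, starting with $\varepsilon(\emptyset)=*$. Let $1\le m\le k-3$. All entries of $\Lambda w$ except the top one are defined, its vertices are independent over $B$, and all its proper faces, namely $w|_t$ and $\Lambda(w|_t)$ for $t\subsetneq[m]$ and $w$ itself, are good. As in the proof of Lemma 4, build compatible $f_t:\langle t\rangle\to\langle t\rangle_{\Lambda w}$ ($t\subsetneq[m+1]$) with $f_t(u_t)=(\Lambda w)_t$; that construction only used $(\Lambda w)|_t\equiv_Bu|_{[|t|]}$ and independence of the vertices. By $U_{m+1}$ the union extends to an automorphism $f$; put $\varepsilon(w)=f(u_{[m+1]})$. Then $f$ takes $u|_{[m+1]}$ to $\Lambda w$, so $\Lambda w$ is good. For $m\ge k-2$, $\Lambda w$ is good: its faces on at most $k-2$ points are of the form $w|_t$, or $\Lambda(w|_t)$ with $|t|\le k-3$, and its vertices are independent. $\square$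

**Step 2: spread $O$ and $\Theta$ over all good configurations.** By Step 1 there are formulas, over a finite $b_0\subset B$, defining for each good $(k-1)$-configuration $w$ a set $H_w$ with a regular action of $A$, and for each good $k$-configuration $w$ a map $\Theta_w:\prod_{i=1}^kH_{\partial_iw}\to A$, such that $H_{u|_{[k-1]}}=O$ and $\Theta_{u|_{[k]}}=\Theta$. (For $s=[k]\setminus i$, $\sigma_s$ takes $u|_{[k-1]}$ to $u|_s=\partial_iu|_{[k]}$, so $H_{\partial_iu|_{[k]}}=O_{[k]\setminus i}$. The required properties pass from $u|_{[k-1]}$ and $u|_{[k]}$ to all good configurations by Lemma 4.) By Lemma 4 again,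
$$\Theta_w(x_1+\alpha_1,\dots,x_k+\alpha_k)=\Theta_w(x)+\sum_i(-1)^i\alpha_i.\tag{4}$$

**Step 3: make $\Theta$ satisfy a cocycle condition.** For a function $f$ on $(m-1)$-configurations put $(\delta f)(w)=\sum_{i=1}^m(-1)^if(\partial_iw)$; the identities $\partial_i\partial_j=\partial_{j-1}\partial_i$ ($i<j$) give $\delta\delta=0$. We use the same notation and identity for functions of finite index sets. For a good $(k+1)$-configuration $w$ and $x_t\in H_{w|_t}$ ($t\subset[k+1]$, $|t|=k-1$) put
$$\eta(w)=\sum_{i=1}^{k+1}(-1)^i\Theta_{\partial_iw}(x),$$
where $\Theta_{\partial_iw}(x)$ uses the $x_t$ with $t\subset[k+1]\setminus i$. By (4), changing $x$ by $\alpha=(\alpha_t)$ changes $\eta(w)$ by $(\delta\delta\alpha)([k+1])=0$. So $\eta(w)$ depends only on $w$, and by Lemma 4 it is a constant $\eta_0$. Now choose $x_t\in H_{u|_t}$ for all $t\subset[k+2]$ with $|t|=k-1$, and regard the values of $\Theta$ as a function of the $k$-element subsets of $[k+2]$. Applying $\delta\delta=0$ to it gives $\sum_{i=1}^{k+2}(-1)^i\eta_0=0$. If $k$ is odd, the sum is $-\eta_0$, so $\eta_0=0$. If $k$ is even, replacing $\Theta$ by $\Theta+\rho$, which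 preserves (4), replaces $\eta_0$ by $\eta_0+\rho\sum_{i=1}^{k+1}(-1)^i=\eta_0-\rho$; take $\rho=\eta_0$. So we may assume $\eta=0$ on good $(k+1)$-configurations.

**Step 4: replace "good" by definable sets, in tiers.** Goodness is given by a type over $B$, not by a formula. We approximate it by a decreasing chain of definable sets, each having cones in the previous one for boundedly many configurations. Put
$$c_0=1,\quad c_m=1+m\,c_{m-1},\quad N=c_k,\quad\ell=2k+1.$$
Let $S_m$ be the set of all $m$-configurations, $0\le m\le k+1$, so $S_0=\{\emptyset\}$. Let $X_m^0\subseteq S_m$ be defined by requiring: on all $(k-1)$-point faces, $H$ is a nonempty set with a regular $A$-action; on all $k$-point faces, $\Theta$ is a map as above satisfying (4); on all $(k+1)$-point faces, $\sum_i(-1)^i\Theta_{\partial_iw}(x)=0$ for all $x$. These sets are definable over $b_0$, closed under faces, and contain all good configurations.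

Suppose given $X^j=(X^j_m)_m$, definable over a finite subset of $B$, closed under faces and containing all good configurations. For $m_1,\dots,m_N\le k$ consider the statement about $w^i\in S_{m_i}$, $i\le N$: "the set of all faces of $w^1,\dots,w^N$ has a cone in $X^j$". It is first-order in $(w^1,\dots,w^N)$: by the description of cones it says that there are elements $e_{i,t}$ ($i\le N$, $t\subseteq[m_i]$, $|t|\le k-3$) with $e_{i,t}=e_{i',t'}$ whenever $|t|=|t'|$ and $w^i|_t=w^{i'}|_{t'}$, such that the configurations $\Lambda(w^i|_t)$, $t\subseteq[m_i]$, formed from the $e$'s lie in $X^j$. By Lemma 5 it holds for good $w^i$, and by Lemma 4 the good $m$-configurations are the realizations of a complete type over $B$. By compactness, and conjunction over the finitely many $(m_1,\dots,m_N)$, there are formulas $\chi_m(w)$ over $B$, $m\le k$, true of good $m$-configurations, such that the statement holds whenever all $\chi_{m_i}(w^i)$ hold. We take $\chi_0$ true. Put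
$$X^{j+1}_m=\{w\in X^j_m:\chi_{|t|}(w|_t)\text{ for all }t\subseteq[m],\ |t|\le k\}.$$
Again $X^{j+1}$ is definable over a finite subset of $B$, closed under faces, and contains all good configurations. Do this for $j=0,\dots,\ell-1$, and let $b\subset B$ be a finite tuple containing all parameters used.

## 10. Data, and why a cocycle on a definable set is trivial

Now we forget $B$ and keep only what is first-order. In Sections 10 and 11, $T$ is any complete theory, in a language $L$.

**Definition (datum).** A *datum* $\mathfrak d$ consists of $k\ge3$, a finite nontrivial abelian group $A$, products of sorts for configuration entries (so $S_m$, $\partial_i$ and cones make sense as above), a $\emptyset$-definable set $D$, and $\emptyset$-definable families indexed by $b\in D$: $X^j_m(b)\subseteq S_m$ ($0\le m\le k+1$, $0\le j\le\ell=2k+1$), $H_{b,w}$ with an action of $A$, and $\Theta_{b,w}$, such that for all $b\in D$: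

* (D1) $X^j_0(b)=S_0$, $X^{j+1}_m(b)\subseteq X^j_m(b)$, $\partial_iX^j_m(b)\subseteq X^j_{m-1}(b)$;
* (D2) for $w\in X^0_{k-1}(b)$, $A$ acts regularly on $H_{b,w}\ne\emptyset$;
* (D3) for $w\in X^0_k(b)$, $\Theta_{b,w}:\prod_iH_{b,\partial_iw}\to A$ satisfies (4);
* (D4) for $w\in X^0_{k+1}(b)$ and any $x_t\in H_{b,w|_t}$ ($|t|=k-1$), $\sum_i(-1)^i\Theta_{b,\partial_iw}(x)=0$;
* (D5) for $j<\ell$ and any $N=c_k$ elements (repetitions allowed) of $\bigcup_{m\le k}X^{j+1}_m(b)$, the set of their faces has a cone in $X^j(b)$.

We also require $X^\ell_{k-2}(b)\ne\emptyset$ for some $b\in D$. For given defining formulas, (D1)–(D5) are first-order conditions on $b$.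

**Example 4.** In Example 3 take $k=3$, $A=\mathbb Z/2$, $b$ the empty tuple, $S_m=I^m$, and for every $j$ let $X^j_m$ be the set of $m$-tuples of distinct points. Put $H_{(a,a')}=Y_{aa'}$ and let $\Theta$ be the sum of the three coordinates over a triangle. (D1)–(D3) are clear, as signs do not matter modulo $2$. (D4) holds because each edge of a tetrahedron lies in two triangles. (D5) holds because $I$ is infinite: append a vertex different from all those involved.

Fix $M\models T$, $b\in D(M)$, and write $X^j_m$ for $X^j_m(b)(M)$. On the free abelian groups $\mathbb ZX^j_m$ put $dw=\sum_{i=1}^m(-1)^i\partial_iw$ ($d=0$ for $m=0$). Then $dd=0$. Functions into $A$ extend linearly, and $\delta f=f\circ d$.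

**Definition (flat section).** $h\in\prod_{y\in X^{k+1}_{k-1}}H_{b,y}$ is *flat* if $\Theta_{b,v}(h(\partial_1v),\dots,h(\partial_kv))=0$ for all $v\in X^{k+1}_k$.

In Example 4, $h(a,a')=(\{a,a'\},0)$ is flat. We want flat sections in general, unique up to a coboundary.

*One cone for everything.* Take any section $h_0$ of $H$ over $X^0_{k-1}$ and let $g(v)=\Theta_{b,v}(h_0(\partial_1v),\dots,h_0(\partial_kv))$ on $X^0_k$. By (D4), $\delta g=0$ on $X^0_{k+1}$. For any cone $\Lambda$, extended linearly, the defining property gives
$$d\Lambda w=\Lambda dw+(-1)^{m+1}w\qquad(w\text{ an }m\text{-configuration}).\tag{5}$$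
If there were a single cone $\Lambda$ over all of $\bigcup_{m\le k}X^1_m$ with values in $X^0$, then $0=g(d\Lambda v)=g(\Lambda dv)+(-1)^{k+1}g(v)$ for $v\in X_k^1$. So $g=\delta((-1)^kg\Lambda)$ on $X_k^1$, and by (4) the section $h_0-(-1)^kg\Lambda$ would be flat. But there need not be such a cone. In Example 4, $\Lambda\emptyset=(o)$ forces $\Lambda(a)=(a,o)$ for all $a\in I$, and for $a=o$ the configuration $(o,o)$ is not in $X^0_2$: $H$ is not defined there. In Lemma 5 the apex must be independent from all members of $F$. After passing to definable sets, compactness gives cones over any number of configurations fixed in advance, but not over all of them at once.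

*One cone for each configuration.* The way out is to build a contracting homotopy simplex by simplex. In Example 4: fix $o$ and put $\Psi_0\emptyset=-(o)$. For a vertex $a\ne o$ choose $e\ne a,o$ and put $\Psi_1(a)=(a,e)-(o,e)$; then $d\Psi_1(a)=(a)-(o)$. For $a=o$ put $\Psi_1(o)=0$. The apex $e$ depends on $a$, and the troublesome point $o$ causes no harm. In general, the chain to be filled has bounded support, so a cone over its support exists, at the price of one tier for each dimension. Cones for different $w$ need no relation to each other, because a cone over a cycle only has to make the faces inside that one cycle cancel.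

**Lemma 6.** Let $1\le J\le\ell$. There are homomorphisms $\Psi_m:\mathbb ZX^J_m\to\mathbb ZX^{J-m-1}_{m+1}$ for $0\le m\le\min(k,J-1)$ with $d\Psi_mw=w-\Psi_{m-1}dw$ (where $\Psi_{-1}=0$).

*Proof.* We construct $\Psi_m$ by induction on $m$, with $\Psi_mw$ supported on at most $c_m$ configurations for each $w\in X^J_m$. Given $w\in X^J_m$, put $z=w-\Psi_{m-1}dw\in\mathbb ZX^{J-m}_m$. It is supported on at most $1+mc_{m-1}=c_m\le N$ configurations ($c_0=1$ for $m=0$). Moreover $dz=dw-(dw-\Psi_{m-2}ddw)=0$. If $z=0$, put $\Psi_mw=0$. Otherwise, by (D5) with $j=J-m-1$ there is a cone $\Lambda$ in $X^{J-m-1}$ over the set of faces of the configurations in the support of $z$. By (5), $d\Lambda z=\Lambda dz+(-1)^{m+1}z=(-1)^{m+1}z$. Put $\Psi_mw=(-1)^{m+1}\Lambda z$, and extend linearly over the basis $X^J_m$. $\square$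

**Lemma 7.** (a) Flat sections exist. (b) If $h,h'$ are flat, there is $\zeta:X^\ell_{k-2}\to A$ with $h'-h=\delta\zeta$ on $X^\ell_{k-1}$.

*Proof.* (a) Let $h_0$ and $g$ be as above, so $\delta g=0$ on $X^0_{k+1}$. Apply Lemma 6 with $J=k+1$: $\Psi_k$ takes values in $\mathbb ZX^0_{k+1}$ and $\Psi_{k-1}$ in $\mathbb ZX^1_k$. For $v\in X^{k+1}_k$,
$$g(v)=g(d\Psi_kv)+g(\Psi_{k-1}dv)=(\delta g)(\Psi_kv)+\delta(g\Psi_{k-1})(v)=\delta(g\Psi_{k-1})(v).$$
By (4), $h:=h_0-g\Psi_{k-1}$ on $X^{k+1}_{k-1}$ is flat.

(b) Let $l=h'-h:X^{k+1}_{k-1}\to A$. By (4), $\delta l=0$ on $X^{k+1}_k$. Apply Lemma 6 with $J=\ell=2k+1$: $\Psi_{k-1}$ maps $\mathbb ZX^\ell_{k-1}$ into $\mathbb ZX^{k+1}_k$, and $\Psi_{k-2}$ maps $\mathbb ZX^\ell_{k-2}$ into $\mathbb ZX^{k+2}_{k-1}\subseteq\mathbb ZX^{k+1}_{k-1}$. For $y\in X^\ell_{k-1}$,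
$$l(y)=(\delta l)(\Psi_{k-1}y)+l(\Psi_{k-2}dy)=\delta(l\Psi_{k-2})(y).$$
Put $\zeta=l\Psi_{k-2}$. $\square$

These two applications are the reason for $\ell=2k+1$: part (a) uses $k+1$ tiers, and part (b) uses $k$ more.

## 11. The cover $T^+$

**Construction.** Let $h=(h_{\mathfrak d,b})$ be a choice of flat sections for all data $\mathfrak d$ of $T$ and all $b\in D_{\mathfrak d}(M)$. The structure $M^+_h$ is $M$ together with, for each $\mathfrak d$, a new (nonempty) sort
$$K_{\mathfrak d}=\{(b,z,\alpha):b\in D,\ z\in X^\ell_{k-2}(b),\ \alpha\in A\},$$
the projection to $(b,z)$, the $A$-action on the last coordinate, and the relation $\mu_{\mathfrak d}(b,y,\kappa_1,\dots,\kappa_{k-1},x)$: $b\in D$, $y\in X^\ell_{k-1}(b)$, $\kappa_i=(b,\partial_iy,\alpha_i)$ for some $\alpha_i\in A$, and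
$$x=h_{\mathfrak d,b}(y)+\sum_i(-1)^i\alpha_i\in H_{b,y}.$$
Fix $M$ and $h$ and let $T^+=\mathrm{Th}(M^+_h)$.

In Example 4, with $h(a,a')=(\{a,a'\},0)$, the sort $K_{\mathfrak d}$ is $I\times\mathbb Z/2$, and $\mu_{\mathfrak d}$ gives the map of the repair in Section 5, with arguments taken in the order of the pair $(a,a')$.

The following holds in $M^+_h$ and, being first-order, in every model of $T^+$. Each fiber of $K_{\mathfrak d}$ over $(b,z)$ with $b\in D$, $z\in X^\ell_{k-2}(b)$ has exactly $|A|$ elements. For $b\in D$, $y\in X^\ell_{k-1}(b)$ and $\kappa_i$ in the fibers over $(b,\partial_iy)$ there is a unique $x$ with $\mu_{\mathfrak d}(b,y,\kappa_1,\dots,\kappa_{k-1},x)$, and it lies in $H_{b,y}$.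

**Step 1: the choice of $h$ does not matter, and automorphisms lift.** Let $h,h'$ be two choices of flat sections over $N\models T$. Then $N^+_h\cong N^+_{h'}$ over $N$ via $(b,z,\alpha)\mapsto(b,z,\alpha-\zeta_{\mathfrak d,b}(z))$, with $\zeta_{\mathfrak d,b}$ from Lemma 7(b). Indeed
$$h'(y)+\sum_i(-1)^i(\alpha_i-\zeta(\partial_iy))=h'(y)-\delta\zeta(y)+\sum_i(-1)^i\alpha_i=h(y)+\sum_i(-1)^i\alpha_i .$$
An automorphism $\sigma$ of $N$ induces an isomorphism $N^+_h\to N^+_{\sigma h}$, $(b,z,\alpha)\mapsto(\sigma b,\sigma z,\alpha)$, where $\sigma h$ is again a choice of flat sections because the data are $\emptyset$-definable. Composing with an isomorphism $N^+_{\sigma h}\cong N^+_h$ over $N$, we get: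
$$\text{every automorphism of }N\text{ extends to an automorphism of }N^+_h.\tag{6}$$

**Lemma 8.** $T$ is fully embedded in $T^+$. Every element of a model of $T^+$ is algebraic over the elements of that model in the sorts of $T$.

*Proof.* The second statement is clear, as the fibers have size $|A|$. Also, $L$-definable relations are definable in $T^+$.

**Step 2: translate formulas of $T^+$ into a language with $h$.** Consider $(M,h)$ as a structure in the language $L(h)$ with the functions $(b,y)\mapsto h_{\mathfrak d,b}(y)$. Flatness is first-order, so for $(N,h)\succeq(M,h)$ the functions $h$ on $N$ form a choice of flat sections. $N^+_h$ is uniformly interpretable in $(N,h)$: replace a quantifier over $K_{\mathfrak d}$ by a finite disjunction or conjunction, over $\alpha\in A$, of quantifiers over $(b,z)$. So for every formula $\Phi(x)$ of $T^+$ with $x$ in sorts of $T$ there is an $L(h)$-formula $\Phi^*(x)$ with $N^+_h\models\Phi(a)\Leftrightarrow(N,h)\models\Phi^*(a)$ for all such $(N,h)$.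

**Step 3: a counterexample gives two tuples with the same $L$-type.** Suppose $\Phi(x)$ is not equivalent to an $L$-formula modulo $T^+$. Then $\{\Phi^*(x),\neg\Phi^*(x')\}\cup\{\varphi(x)\leftrightarrow\varphi(x'):\varphi\in L\}$ is finitely satisfiable in $(M,h)$. For otherwise the truth values of finitely many $\varphi\in L$ would determine that of $\Phi$ in $M^+_h$, and $\Phi$ would be equivalent to a Boolean combination of them modulo the complete theory $T^+$. So the set is realized by some $(a,a')$ in some $(N_0,h)\succeq(M,h)$.

**Step 4: make the two tuples conjugate under an automorphism of the $L$-structure, keeping $h$ flat.** We find $(N,h)\succeq(N_0,h)$ and an automorphism $\sigma$ of the $L$-structure $N$ with $\sigma(a)=a'$. First, let $(N',h)\succeq(N_0,h)$ and let $f$ be a partial $L$-elementary map from $N'$ to $N'$. Then there are $(N'',h)\succeq(N',h)$ and an $L$-elementary map $N'\to N''$ defined on all of $N'$ and extending $f$. This is by compactness: take the $L(h)$-elementary diagram of $N'$ together with the $L$-elementary diagram of $N'$ written with new constants for the elements of $N'\setminus\operatorname{dom}f$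 and with $f(e)$ in place of $e\in\operatorname{dom}f$. Since $f$ is $L$-elementary, this is finitely satisfiable in $N'$.

Starting from $a\mapsto a'$ we obtain an $L(h)$-elementary chain $N_0\preceq N_1\preceq N_2\preceq\cdots$ and $L$-elementary maps $f_1:N_0\to N_1$ with $f_1(a)=a'$, $g_1:N_1\to N_2$ extending $f_1^{-1}$, $f_2:N_2\to N_3$ extending $g_1^{-1}\supseteq f_1$, $g_2:N_3\to N_4$ extending $f_2^{-1}$, and so on. Let $N=\bigcup N_i$ and $\sigma=\bigcup f_i$. Then $\sigma$ is $L$-elementary with domain $N$, and it is onto, since $f_{i+1}\supseteq g_i^{-1}$ has $N_{2i-1}$ in its range.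

**Step 5: conclude.** By (6), $\sigma$ extends to an automorphism of $N^+_h$. So $N^+_h\models\Phi(a)\leftrightarrow\Phi(a')$, contradicting $(N,h)\models\Phi^*(a)\wedge\neg\Phi^*(a')$. $\square$

**Lemma 9.** Let $T$ be fully embedded in a complete theory $T'$ (in the language $L'$) such that every element of a model of $T'$ is algebraic over the elements of that model in the $T$-sorts. If $\lambda\ge|L'|+\aleph_0$ and $T$ is $\lambda$-stable, so is $T'$. In particular, if $T$ is stable, so is $T'$.

*Proof.* Every set of size $\le\lambda$ is contained in a model of size $\le\lambda$. So let $\mathcal N\models T'$, $|\mathcal N|\le\lambda$, with $T$-part $N$.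

**Step 1: on $T$-sorts, parameters from $\mathcal N$ can be replaced by parameters from $N$.** Let $\Phi(x,e)$ be a formula with $x$ in $T$-sorts and $e$ in $\mathcal N$. Choose $m$ in $N$ and a formula $\rho(y,m)$ satisfied by $e$ with exactly $r<\omega$ solutions. The equivalence relation
$$\psi(x,x';m):\quad\forall y\,\big(\rho(y,m)\to(\Phi(x,y)\leftrightarrow\Phi(x',y))\big)$$
is, by full embedding, $L$-definable over $m$. It has at most $2^r$ classes, and each class has a representative in $N$. Now $\Phi(x,e)$ is a union of classes, so it is equivalent to an $L$-formula over $N$. Hence types over $\mathcal N$ of finite tuples in $T$-sorts are determined by their $T$-types over $N$, and there are at most $\lambda$ of them.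

**Step 2: pass to arbitrary tuples.** A finite tuple $e$ of an elementary extension satisfies some $\rho(y,m)$ with finitely many, say $r$, solutions, with $m$ a tuple in $T$-sorts. Given $\rho$ and $\mathrm{tp}(m/\mathcal N)$ there are at most $r$ types $\mathrm{tp}(me/\mathcal N)$. So there are at most $\lambda$ types over $\mathcal N$.

For the last statement take $\lambda=\lambda^{|L'|+\aleph_0}$; a stable theory is $\lambda$-stable whenever $\lambda=\lambda^{|T|+\aleph_0}$. $\square$

## 12. Iterating the cover: proof of Theorem A

Let $T$ be complete and stable.

**Step 1: construct $T^{**}$.** Put $T_0=T^{\mathrm{eq}}$, $T_{n+1}=(T_n^+)^{\mathrm{eq}}$ and $T^{**}=\bigcup_nT_n$, with languages $L_n$. We iterate because the new sorts bring new bases and new failures. Each $T_n$ is complete and fully embedded in $T_{n+1}$, by Lemma 8 and because passing to $^{\mathrm{eq}}$ adds no structure on old sorts. So $T^{**}$ is consistent and complete. Each formula of $T^{**}$ lies in some $L_n$ and only quantifies over $L_n$-sorts, so each $T_n$, and hence $T$, is fully embedded in $T^{**}$. By induction on $n$, in every model all elements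 are algebraic over the elements in the sorts of $T$. By Lemma 9, $T^{**}$ is stable.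

**Step 2: $T^{**}$ eliminates imaginaries, so we may work in its own sorts.** A $\emptyset$-definable equivalence relation on a product of sorts is definable in some $L_n$, and $T_{n+1}$ contains its quotient as a sort. So every element of a model of $(T^{**})^{\mathrm{eq}}$ is interdefinable with an element of the $T^{**}$-sorts. Hence an algebraically closed set of $(T^{**})^{\mathrm{eq}}$ is the definable closure of its part in $T^{**}$, and passing to that part identifies the categories $\mathcal C_B$, independence and amalgamation problems. Let $\mathbb U$ be a monster model of $T^{**}$.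

**Step 3: $B(k)$ holds over all algebraically closed sets, for all $k\ge2$.** Suppose not, and let $k$ be least such that $B(k)$ fails over some base $B$; then $k\ge3$. Apply Sections 8 and 9 in $\mathbb U$. We obtain $O$ with $|O|>1$, a single orbit over $\partial\langle[k-1]\rangle$; the configurations; and $A$, $H$, $\Theta$, $X^j_m$ ($j\le\ell$) definable over a finite tuple $b\subset B$, with all good configurations in every $X^j$. Let $D$ be the $\emptyset$-definable set of those $b'$ for which the same formulas with $b'$ in place of $b$ satisfy (D1)–(D5). By Section 9, Step 4, we have $b\in D$: (D1)–(D4) are built into $X^0$ and the closure under faces, and (D5) into the $\chi_m$. Also $u|_{[k-2]}\in X^\ell_{k-2}(b)$, as it is good. The finitely many sorts and formulas involved belong to some $L_n$, and by full embedding this is a datum $\mathfrak d$ of $T_n$. So $T_{n+1}$, hence $T^{**}$, contains the sort $K_{\mathfrak d}$ and the relation $\mu_{\mathfrak d}$, with the first-order properties listed in Section 11.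

Consider the good configuration $y=u|_{[k-1]}\in X^\ell_{k-1}(b)$. The fiber of $K_{\mathfrak d}$ over $(b,\partial_iy)$ is finite and nonempty; let $\kappa_i$ be in it. The entries of $\partial_iy=u|_{[k-1]\setminus i}$ lie in $\langle[k-1]\setminus i\rangle$, so
$$\kappa_i\in\operatorname{acl}(b,\partial_iy)\subseteq\langle[k-1]\setminus i\rangle\subseteq\partial\langle[k-1]\rangle .$$
Also $b$ and all entries of $y$, which are indexed by sets of size $\le k-2$, lie in $\partial\langle[k-1]\rangle$. Let $x$ be the unique element with $\mu_{\mathfrak d}(b,y,\kappa_1,\dots,\kappa_{k-1},x)$. Then $x\in H_{b,y}=O$ and $x\in\operatorname{dcl}(\partial\langle[k-1]\rangle)$. Since $O$ is a single orbit over $\partial\langle[k-1]\rangle$, $|O|=1$, a contradiction.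

**Step 4: conclude.** By Step 3 and Lemma 1, $U_n$ holds over all algebraically closed sets for all $n$. By Lemma 2, $T^{**}$ has $n$-amalgamation over all algebraically closed sets, for all $n$. This proves Theorem A. $\blacksquare$

## 13. Sizes, extensions from arbitrary downward closed sets, and the equivalence of amalgamation, $U_n$ and $B(k)$

**Proof of Theorem B(1).** We use the $T^{**}$ of Section 12. Algebraicity over $T$ was shown there. A datum is given by finitely many formulas and a finite group, which we take up to isomorphism; so each step adds at most $|L_n|+\aleph_0$ data, and $|T^{**}|=|T|+\aleph_0$. For $\lambda\ge|T|+\aleph_0$, $\lambda$-stability passes from $T$ to $T^{**}$ by Lemma 9. Conversely, every $N\models T$ of size $\le\lambda$ embeds elementarily in the $T$-part of a model of $T^{**}$, and distinct $T$-types over $N$ extend to distinct $T^{**}$-types over a set of size $\le\lambda$. So $\lambda$-stability passes from $T^{**}$ to $T$.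

Next, let $a$ be an independent functor on a downward closed $S\ni\emptyset$. Add the missing sets in order of size. For a missing singleton put $a(\{i\})=B$. For a missing $t$ with $|t|\ge2$ and $P^-(t)$ already covered, use $|t|$-amalgamation for the restriction to $P^-(t)$. No superset of $t$ is present yet, so this gives an independent functor on the larger family.

Finally, let $n\ge2$. Two solutions of an $n$-amalgamation problem agree on $P^-(n)$, and by the functor form of $U_n$ the identity there extends to an isomorphism. $\square$

**Proof of Theorem B(2).** (iii)$\Rightarrow$(ii) is Lemma 1 (for $m=1$, (ii) is trivial), and (ii)$\Rightarrow$(i) is Lemma 2.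

(i)$\Rightarrow$(iii). Suppose (iii) fails. Let $k\le m$ be least such that $B(k)$ fails over some $B$; so $k\ge3$, and Section 8 applies, in the given theory with imaginaries added. We generalize the twisted tetrahedron of Example 3.

**Step 1: a twisted problem.** Since $c$ is fixed by $N_{[k-1]}$ but not by $G_{[k-1]}$, and the $\sigma_s$ transport one pair $(G_s,N_s)$ to another, $N_s\ne G_s$ for all $|s|=k-1$. Let $s_0=[k]\setminus1$ and $g\in G_{s_0}\setminus N_{s_0}$, with class $\bar g\ne0$ in $\mathbb A$. Define $a:P^-(k+1)\to\mathcal C_B$ by $a(t)=\langle t\rangle$, with all transition maps inclusions, except that for $t\subsetneq[k]$ the map $a_{t,[k]}$ is $f_t$, where $f_{s_0}=g$ and $f_t=\mathrm{id}_{\langle t\rangle}$ otherwise. As $g$ fixes $\partial\langle s_0\rangle$, this is a functor. It is independent over $B$: since $k-1\ge2$, $f_{\{i\}}=\mathrm{id}$ for all $i$.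

**Step 2: normalize a solution.** Suppose there is a solution, with maps $g_t=a_{t,[k+1]}$ into $\mathbb U$, $t\subsetneq[k+1]$. For $|t|\le k-2$ these form a compatible system of elementary bijections $\langle t\rangle\to\langle t\rangle'$, where $A_i'=g_{\{i\}}(\langle i\rangle)$. By Lemma 3, after applying an automorphism, $g_t=\mathrm{id}$ for $|t|\le k-2$. Then $g_s\in G_s$ for $|s|=k-1$; let $\beta_s\in\mathbb A$ be its class.

**Step 3: compute a double coboundary.** For $|r|=k$ put $(\delta\beta)(r)=\sum_i(-1)^i\beta_{r\setminus(i\text{-th element})}$. If $r\ne[k]$, then $g_r$ extends all $g_s$ with $s\subset r$, so $(g_s)_{s\subset r}\in E_r$, and $(\delta\beta)(r)=0$ by (2). For $r=[k]$ we have $g_{[k]}f_s=g_s$, so $(g_sf_s^{-1})_s\in E_{[k]}$. As $s_0=[k]\setminus1$ has sign $-1$, (2) gives $(\delta\beta)([k])=-\bar g\ne0$. But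
$$0=(\delta\delta\beta)([k+1])=(-1)^{k+1}(\delta\beta)([k])\ne0,$$
a contradiction. So $(k+1)$-amalgamation over $B$ fails, with $k+1\le m+1$, and (i) fails. $\blacksquare$
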